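\title{The real line can be sequential while its countable power is not}

\begin{abstract}
A topological space is sequential if all its sequentially closed subsets are closed. We construct a symmetric extension $N$ of a model of $\mathbf{ZFC}$ in which $\mathbb{R}$ is sequential but $\mathbb{R}^\omega$, and even its closed subspace $\omega^\omega$, is not. The supports of the symmetric system are infinite sets of coordinates attached to trees without infinite branches. We also prove in $\mathbf{ZF}$ that if $\mathbb{R}$ is sequential, then either all Polish spaces are sequential or exactly the $\sigma$-compact ones are; the second alternative holds in $N$.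
\end{abstract}

\section{Introduction}

We work in $\mathbf{ZF}$, Zermelo--Fraenkel set theory without the axiom of choice. A subset $A$ of a topological space $X$ is \emph{sequentially closed} if every point of $X$ that is the limit of a sequence of points of $A$ belongs to $A$. Closed sets are sequentially closed, and $X$ is \emph{sequential} if the converse holds. Equivalently, $X$ is sequential if every set $A\subseteq X$ that is not closed contains a sequence converging to a point outside $A$.

Let $X$ be a metric space and let $x\in\overline{A}\setminus A$. The sets $A\cap B(x,2^{-n})$ are nonempty, and a choice of one point from each of them is a sequence in $A$ converging to $x$. So under countable choice every metric space is sequential. In $\mathbf{ZF}$ the argument survives when $A$ carries a well-ordering, since one can take the least point each time; for instance, countable metric spaces are sequential. For an arbitrary set of reals no such ordering is given, and the statement ``$\mathbb{R}$ is sequential'' asks for a weak form of choice: from a set that is not closed one has to extract a sequence.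

Suppose that $\mathbb{R}$, with its usual topology, is sequential. Which other spaces must then be sequential? For compact spaces there is the following known result of $\mathbf{ZF}$, which we quote without proof.

\begin{theorem}\label{thm:compact}
If $\mathbb{R}$ is sequential, then every second-countable compact Hausdorff space is sequential. In particular, the Hilbert cube $[0,1]^\omega$ is sequential if and only if $\mathbb{R}$ is sequential.
\end{theorem}

The question answered in this paper is posed in \cite{KW}: \emph{must $\mathbb{R}^\omega$, with the product topology, be sequential in every model of $\mathbf{ZF}$ in which $\mathbb{R}$ is sequential?}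

One may well guess that the answer is yes, since $\mathbb{R}^\omega$ is homeomorphic to the subspace $(0,1)^\omega$ of the Hilbert cube. The property that every point of $\overline{A}$ is the limit of a sequence in $A$ does pass from a space to all its subspaces. Sequentiality differs from it in that the limit cannot be prescribed. If $A\subseteq(0,1)^\omega$ is not closed in $(0,1)^\omega$, then Theorem~\ref{thm:compact} provides a sequence in $A$ converging in the cube to a point outside $A$, but nothing keeps this point inside $(0,1)^\omega$. This leaves enough room for a counterexample.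

\begin{theorem}\label{thm:main}
Every model $V$ of $\mathbf{ZFC}$ has a symmetric extension $N\models\mathbf{ZF}$ such that, in $N$, the space $\mathbb{R}$ is sequential and $\mathbb{R}^\omega$ is not; even the closed subspace $\omega^\omega$ of $\mathbb{R}^\omega$ is not sequential in $N$. Hence, if $\mathbf{ZF}$ is consistent, it does not prove that $\mathbb{R}^\omega$ is sequential whenever $\mathbb{R}$ is.
\end{theorem}

Our second result, which is not needed for Theorem~\ref{thm:main}, locates the dividing line. A space is \emph{Polish} if it is completely metrizable and has a countable dense subset, and \emph{$\sigma$-compact} if it is the union of a sequence of compact subsets.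

\begin{theorem}[$\mathbf{ZF}$]\label{thm:polish}
Assume that $\mathbb{R}$ is sequential.
\begin{enumerate}
\item[(1)] Every $\sigma$-compact Polish space is sequential.
\item[(2)] The following are equivalent: \textup{(a)} $\mathbb{R}^\omega$ is sequential; \textup{(b)} $\omega^\omega$ is sequential; \textup{(c)} every Polish space is sequential; \textup{(d)} some Polish space that is not $\sigma$-compact is sequential.
\end{enumerate}
Consequently, either all Polish spaces are sequential or exactly the $\sigma$-compact ones are.
\end{theorem}

The second alternative holds in the model $N$ of Theorem~\ref{thm:main}.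

To see what the model has to achieve, replace $\mathbb{R}$ by the Cantor space $2^\omega$ (Lemma~\ref{lem:cantor}) and consider the map
\[
e\colon\omega^\omega\to2^\omega,\qquad e(\xi)=0^{\xi(0)}\,1\,0^{\xi(1)}\,1\,0^{\xi(2)}\,1\cdots .
\]
It is a homeomorphism of $\omega^\omega$ onto $2^\omega\setminus Q$, where $Q$ is the countable set of eventually zero sequences. We want $2^\omega$ to be sequential and $2^\omega\setminus Q$ not. We add by forcing a dense set $A\subseteq\omega^\omega$ of generic points and decide, through the choice of supports, which sequences of points of $A$ belong to $N$. Two demands pull in opposite directions. No sequence in $A$ may converge to a point of $\omega^\omega\setminus A$. On the other hand, we cannot forbid all sequences in $A$ with infinite range, because then $e[A]$ would witness that $2^\omega$ is not sequential (Remark~\ref{rem:finite}). We admit only sequences that run off to infinity in $\omega^\omega$, so that their images under $e$ accumulate only at points of $Q$. The main point, Lemma~\ref{lem:main}, is that these sequences suffice to make every sequentially closed subset of $2^\omega$ closed.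

Section~\ref{sec:zf} collects the elementary facts of $\mathbf{ZF}$ that we use. The model is defined in Section~\ref{sec:model}, and Sections~\ref{sec:baire} and~\ref{sec:cantor} show that $\omega^\omega$ is not sequential in it and that $2^\omega$ is. Section~\ref{sec:polish} proves Theorem~\ref{thm:polish}; it depends only on Section~\ref{sec:zf} and Theorem~\ref{thm:compact}, which is used nowhere in the proof of Theorem~\ref{thm:main}.

\section{Sequences and compactness in $\mathbf{ZF}$}\label{sec:zf}

We write $\omega^{<\omega}$ and $2^{<\omega}$ for the sets of finite sequences of natural numbers and of zeros and ones, $|s|$ for the length of $s$, and $s^\frown n$ for $s$ followed by $n$. Sequences are functions, so $s\subseteq t$ says that $s$ is an initial segment of $t$; for an infinite sequence $x$ we write $s\subset x$. The set $[s]=\{x:s\subset x\}$, taken in $\omega^\omega$ or in $2^\omega$ according to the context, is a basic clopen set. A \emph{tree} is a subset of $\omega^{<\omega}$ closed under initial segments, and an \emph{infinite branch} of a tree $T$ is a point $b\in\omega^\omega$ with $b{\restriction}k\in T$ for all $k$. By $0^\infty$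 we denote the constant sequence with value $0$.

\begin{lemma}[$\mathbf{ZF}$]\label{lem:basic}
\begin{enumerate}
\item[(a)] A closed subspace of a sequential space is sequential.
\item[(b)] The preimage of a sequentially closed set under a continuous map is sequentially closed.
\item[(c)] Closed subsets and continuous images of compact spaces are compact, and a compact subset of a metric space is closed.
\item[(d)] The space $2^\omega$ is compact.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $Y$ be closed in the sequential space $X$ and let $A\subseteq Y$ be sequentially closed in $Y$. If a sequence in $A$ converges to $x\in X$, then $x\in Y$, so $x\in A$. Thus $A$ is sequentially closed in $X$, hence closed in $X$ and in $Y$.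

(b) A continuous map $f$ sends a sequence converging to $x$ to a sequence converging to $f(x)$.

(c) The usual proofs of the first two statements make only finitely many choices. Let $K$ be a compact subset of a metric space and $y\notin K$. The open sets $\{x:d(x,y)>1/n\}$ increase with $n$ and cover $K$, so one of them contains $K$, and then $B(y,1/n)\cap K=\emptyset$.

(d) Suppose that an open cover of $2^\omega$ has no finite subcover, and let $S$ be the set of $t\in2^{<\omega}$ such that $[t]$ is not covered by finitely many of its members. Then $\emptyset\in S$, and $t\in S$ implies $t^\frown0\in S$ or $t^\frown1\in S$. Taking $0$ whenever possible, we define $z\in2^\omega$ with $z{\restriction}n\in S$ for all $n$. A member of the cover that contains $z$ contains some $[z{\restriction}n]$, which contradicts $z{\restriction}n\in S$.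
\end{proof}

\begin{lemma}[$\mathbf{ZF}$]\label{lem:cantor}
If $2^\omega$ is sequential, then $\mathbb{R}$ is sequential.
\end{lemma}

\begin{proof}
Let $B\subseteq\mathbb{R}$ be sequentially closed. For $n\ge1$ the map $\beta_n(z)=-n+2n\sum_k z(k)2^{-k-1}$ from $2^\omega$ to $\mathbb{R}$ is continuous, and its image is $[-n,n]$ because binary digits can be computed recursively. By Lemma~\ref{lem:basic}, the set $\beta_n^{-1}[B]$ is sequentially closed, hence closed, hence compact; so its image $B\cap[-n,n]$ is compact, hence closed. If $x\in\overline{B}$ and $|x|<n$, then every small neighborhood of $x$ meets $B$ inside $(-n,n)$, so $x\in\overline{B\cap[-n,n]}=B\cap[-n,n]$.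
\end{proof}

The converse of Lemma~\ref{lem:cantor} is a case of Theorem~\ref{thm:compact}.

\begin{remark}\label{rem:finite}
Let $D\subseteq2^\omega$ be an infinite set in which every sequence has finite range. Then $D$ is sequentially closed, because finite sets are closed. It is not closed. Otherwise, for each $t$ with $D\cap[t]\neq\emptyset$ the leftmost branch of the tree $\{z{\restriction}n:z\in D\cap[t],\ n\in\omega\}$ would be a point of $D\cap[t]$, and these points would form a sequence dense in $D$; its range is finite and closed, so $D$ would be finite. Hence no such $D$ exists if $2^\omega$ is sequential.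
\end{remark}

\section{The symmetric model}\label{sec:model}

\subsection{Symmetric extensions}
We recall the standard facts that we use; see \cite[Ch.~5]{Jech}. Let $V\models\mathbf{ZFC}$ and let $P\in V$ be a partial order with largest element $\mathbf{1}$. The phrase ``$G$ is $P$-generic over $V$'' is read in any of the usual ways, through countable transitive models or Boolean-valued models. A $P$-name $\tau$ is a set of pairs $(\sigma,p)$ of a name and a condition; its value is $\tau^G=\{\sigma^G:(\sigma,p)\in\tau\text{ for some }p\in G\}$, and $V[G]\models\mathbf{ZFC}$ consists of the values of the names in $V$. The name $\check{x}=\{(\check{y},\mathbf{1}):y\in x\}$, also written $x^\vee$, has value $x$. The forcing relation $\Vdash$ has the following properties: $V[G]\models\varphi(\vec{\tau}^{\,G})$ if and only if some $p\in G$ forces $\varphi(\vec{\tau})$; if $p\not\Vdash\varphi(\vec{\tau})$, then some $q\le p$ forces $\neg\varphi(\vec{\tau})$; a statement forced by $p$ is forced by every $q\le p$; and no condition forces a contradiction.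

An automorphism $\pi$ of $P$ acts on names by $\pi\tau=\{(\pi\sigma,\pi p):(\sigma,p)\in\tau\}$. Then $\pi\check{x}=\check{x}$, and
\begin{equation}\label{eq:symmetry}
p\Vdash\varphi(\vec{\tau})\iff\pi p\Vdash\varphi(\pi\vec{\tau}).
\end{equation}
Let $\mathcal{G}$ be a group of automorphisms of $P$. A \emph{normal filter} on $\mathcal{G}$ is a nonempty family $\mathcal{F}$ of subgroups of $\mathcal{G}$ that is closed under passing to larger subgroups, under finite intersections and under conjugation by elements of $\mathcal{G}$. A name $\tau$ is \emph{symmetric} if $\{\pi\in\mathcal{G}:\pi\tau=\tau\}\in\mathcal{F}$, and \emph{hereditarily symmetric} if it is symmetric and every $\sigma$ with $(\sigma,p)\in\tau$ is hereditarily symmetric. If $HS$ is the class of these names, then the \emph{symmetric extension} $N=\{\tau^G:\tau\in HS\}$ is a transitive model of $\mathbf{ZF}$ with $V\subseteq N\subseteq V[G]$.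

The symbol $\Vdash$ always denotes the ordinary forcing relation of $P$, which concerns $V[G]$. Whenever we pass from a forced statement to a statement about $N$, the formula is bounded (for example ``$z\in C$'' or ``$z$ is a function from $\omega$ to $2$'') and therefore absolute between $N$ and $V[G]$.

\subsection{The forcing, the group and the supports}
We shall add points $a_i\in\omega^\omega$, indexed by a countable set $I$, and permute the indices. The filter will be generated by the pointwise stabilizers of certain sets $E\subseteq I$, the supports. The family $(a_i)_{i\in E}$ belongs to $N$ when $E$ is a support, and every sequence in $A=\{a_i:i\in I\}$ that belongs to $N$ takes its values in $\{a_i:i\in E\}$ for a single support $E$. As explained in the introduction, we need infinite supports. In the finite-support product of copies of $\omega^{<\omega}$ this is fatal: for every infinite $E\in V$ the set $\{a_i:i\in E\}$ is dense by genericity, so its enumeration yields a sequence converging to $0^\infty\notin A$. We therefore give each index $i$ an \emph{address} $s_i\in\omega^{<\omega}$ in the ground model and let conditions promise that $a_i$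 extends $s_i$. Then $V$ knows roughly where $a_i$ lies and can single out infinite sets of indices whose points run off to infinity. The promise may fail at finitely many indices; this makes finite permutations of $I$ act on the forcing.

Work in $V$. Let $I=\omega^{<\omega}\times\omega$, and for $i=(s,j)\in I$ put $s_i=s$; every address occurs infinitely often. For $J\subseteq I$ let
\[
P^*_J=\{p\colon J\to\omega^{<\omega}\ :\ p(i)=s_i\text{ for all but finitely many }i\in J\},
\]
ordered by $q\le p$ if and only if $q(i)\supseteq p(i)$ for all $i\in J$. Each $P^*_J$ is countable. Let $P^*=P^*_I$ and $P=P^*\cup\{\mathbf{1}\}$, where $\mathbf{1}$ is the constant function with value $\emptyset$, ordered in the same way. Then $\mathbf{1}$ is the largest element of $P$, and $P^*$ is dense in $P$. Two conditions in $P^*$ differ at finitely many coordinates only. If $u\in P^*_J$ and $q\in P^*$, then $u\cup q{\restriction}(I\setminus J)\in P^*$; we call this \emph{gluing}.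

Let $\mathcal{G}$ be the group of permutations of $I$ that move only finitely many points, acting on $P$ by $(\pi p)(\pi(i))=p(i)$. Since $\pi p$ differs from $p$ at finitely many coordinates, $\pi$ maps $P^*$ onto $P^*$; it fixes $\mathbf{1}$ and preserves the order. So $\mathcal{G}$ acts by automorphisms.

\begin{definition}\label{def:E}
For $E\subseteq I$ let $T_E=\{t:t\subseteq s_i\text{ for some }i\in E\}$ be the tree generated by the addresses in $E$. Let $\mathcal{E}$ be the family of all $E\subseteq I$ such that
\begin{enumerate}
\item[(i)] for each $s\in\omega^{<\omega}$ only finitely many $j$ satisfy $(s,j)\in E$;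
\item[(ii)] the tree $T_E$ has no infinite branch.
\end{enumerate}
Put $\mathrm{fix}(E)=\{\pi\in\mathcal{G}:\pi(i)=i\text{ for all }i\in E\}$. A set $E\in\mathcal{E}$ \emph{supports} a name $\tau$ if $\pi\tau=\tau$ for all $\pi\in\mathrm{fix}(E)$.
\end{definition}

For example, $\{(\langle n\rangle,0):n\in\omega\}$ is an infinite member of $\mathcal{E}$, with a tree of height one.

The family $\mathcal{E}$ contains all finite sets and is closed under subsets. It is closed under finite unions: (i) is preserved, and an infinite branch of $T_{E\cup F}=T_E\cup T_F$ has infinitely many initial segments in one of the two trees, hence is a branch of that tree. If $E\in\mathcal{E}$ and $\pi\in\mathcal{G}$, then $\pi[E]$ is contained in the union of $E$ and a finite set, so $\pi[E]\in\mathcal{E}$. Since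
\[
\mathrm{fix}(E)\cap\mathrm{fix}(F)=\mathrm{fix}(E\cup F)\qquad\text{and}\qquad\pi\,\mathrm{fix}(E)\,\pi^{-1}=\mathrm{fix}(\pi[E]),
\]
the subgroups of $\mathcal{G}$ that contain $\mathrm{fix}(E)$ for some $E\in\mathcal{E}$ form a normal filter, and a name is symmetric exactly when it has a support. Fix a $P$-generic filter $G$ over $V$ and let $N$ be the resulting symmetric extension.

\begin{lemma}\label{lem:supports}
\begin{enumerate}
\item[(a)] If $E$ supports $\tau$ and $E\subseteq F\in\mathcal{E}$, then $F$ supports $\tau$.
\item[(b)] If $E$ supports $\tau$ and $\pi\in\mathcal{G}$, then $\pi[E]$ supports $\pi\tau$. If $\tau\in HS$, then $\pi\tau\in HS$.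
\item[(c)] Let $(\tau_x)_{x\in X}\in V$ be a family of names in $HS$, all supported by one set $E\in\mathcal{E}$. Then the function $x\mapsto\tau_x^G$ on $X$ belongs to $N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) holds because $\mathrm{fix}(F)\subseteq\mathrm{fix}(E)$. (b) An element of $\mathrm{fix}(\pi[E])$ has the form $\pi\rho\pi^{-1}$ with $\rho\in\mathrm{fix}(E)$, and $\pi\rho\pi^{-1}\pi\tau=\pi\rho\tau=\pi\tau$. The second statement follows by induction on names. (c) For names $\sigma,\tau$ let $\{\sigma,\tau\}^\bullet=\{(\sigma,\mathbf{1}),(\tau,\mathbf{1})\}$ and $\langle\sigma,\tau\rangle^\bullet=\{\{\sigma,\sigma\}^\bullet,\{\sigma,\tau\}^\bullet\}^\bullet$, a name for the ordered pair. These operations commute with the action of $\mathcal{G}$. Hence $\{(\langle\check{x},\tau_x\rangle^\bullet,\mathbf{1}):x\in X\}$ and the names for pairs occurring in it are supported by $E$, so this name lies in $HS$; its value is the function in question.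
\end{proof}

\subsection{The generic points}
For $i\in I$ let $a_i=\bigcup_{p\in G}p(i)$, a function because any two members of $G$ have a common extension. For $J\subseteq I$ in $V$ let $G_J=\{p{\restriction}J:p\in G\cap P^*\}$.

\begin{lemma}\label{lem:generic}
\begin{enumerate}
\item[(a)] For all $i$ we have $a_i\in\omega^\omega\setminus V$, and $a_i\neq a_k$ for $i\neq k$.
\item[(b)] $s_i\subset a_i$ for all but finitely many $i\in I$.
\item[(c)] A condition $p\in P$ belongs to $G$ if and only if $p(i)\subset a_i$ for all $i\in I$.
\item[(d)] For $J\subseteq I$ in $V$ we have $G_J=\{u\in P^*_J:u(i)\subset a_i\text{ for all }i\in J\}$, and $G_J$ is $P^*_J$-generic over $V$.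
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $p\in P^*$. Changing $p$ at one or two coordinates keeps it in $P^*$. We can extend $p(i)$ to any length; given $x\in\omega^\omega\cap V$, we can append to $p(i)$ a digit different from $x(|p(i)|)$; and we can extend $p(i)$ and $p(k)$ to the same length and then append different digits. The three statements follow by density.

(b) Since $P^*$ is dense, $G$ contains some $p\in P^*$, and $p(i)\subset a_i$ for all $i$.

(c) The forward implication holds by definition, and $\mathbf{1}\in G$. Let $p\in P^*$ satisfy $p(i)\subset a_i$ for all $i$, and take $q\in G\cap P^*$. For each of the finitely many $i$ with $q(i)\neq p(i)$ there is $q_i\in G$ with $|q_i(i)|\ge|p(i)|$, and then $q_i(i)\supseteq p(i)$, as both are initial segments of $a_i$. A common extension $q'\in G$ of $q$ and these $q_i$ satisfies $q'\le p$, so $p\in G$.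

(d) The inclusion from left to right is clear from the definition of $a_i$. If $u\in P^*_J$ satisfies $u(i)\subset a_i$ on $J$, glue $u$ with any $q\in G\cap P^*$; the result lies in $G$ by (c) and restricts to $u$. This description shows that $G_J$ is closed upward and, through pointwise unions, directed. If $D\in V$ is dense in $P^*_J$, then $\{p\in P^*:p{\restriction}J\in D\}$ is dense in $P$: given $p\in P^*$, choose $u\le p{\restriction}J$ in $D$ and glue it with $p$. So $G_J$ meets $D$.
\end{proof}

Let $\dot{a}_i=\{((n,m)^\vee,p):p\in P,\ (n,m)\in p(i)\}$, a name for $a_i$. From $(\pi p)(\pi(i))=p(i)$ we get $\pi\dot{a}_i=\dot{a}_{\pi(i)}$, so $\dot{a}_i\in HS$ is supported by $\{i\}$. The name $\dot{A}=\{(\dot{a}_i,\mathbf{1}):i\in I\}$ is fixed by every $\pi\in\mathcal{G}$, so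
\[
A=\{a_i:i\in I\}\in N .
\]
By Lemma~\ref{lem:generic}(d), $V[G_J]$ is a generic extension of $V$ and a model of $\mathbf{ZFC}$. (If $P^*_J$ has no largest element, adjoin one; this changes nothing.) These are the parts of $N$ in which choice is available.

\begin{lemma}\label{lem:inner}
If $E\in\mathcal{E}$, then $(a_i)_{i\in E}\in N$ and $V[G_E]\subseteq N$.
\end{lemma}

\begin{proof}
The names $\dot{a}_i$, $i\in E$, are supported by $E$, so the first statement follows from Lemma~\ref{lem:supports}(c). Then $G_E\in N$ by Lemma~\ref{lem:generic}(d) and separation in $N$. Each element of $V[G_E]$ is the value $\tau^{G_E}$ of a name $\tau\in V\subseteq N$, and the recursion that computes this value can be carried out in $N\models\mathbf{ZF}$.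
\end{proof}

\subsection{Homogeneity}
What a condition forces about names supported by $E$ depends only on its restriction to $E$. The obstacle to proving this is that two conditions that are compatible on $E$ may be incompatible off $E$. They disagree there at finitely many coordinates, and we move the disagreements to coordinates $(\emptyset,j)$ at which neither condition has said anything. Such coordinates exist outside $E$ by condition (i).

\begin{lemma}\label{lem:homog}
Let $E\in\mathcal{E}$ support the names $\vec{\tau}$, and let $p,q\in P^*$ satisfy $p\Vdash\varphi(\vec{\tau})$ and $q{\restriction}E\le p{\restriction}E$. Then $q\Vdash\varphi(\vec{\tau})$.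
\end{lemma}

\begin{proof}
Otherwise some $q'\le q$ in $P^*$ forces $\neg\varphi(\vec{\tau})$. The set $d=\{i\in I\setminus E:p(i)\neq q'(i)\}$ is finite. All but finitely many coordinates $w=(\emptyset,j)$ satisfy $w\notin E\cup d$ and $p(w)=q'(w)=\emptyset$; choose distinct such coordinates $w_i$ for $i\in d$. Let $\pi\in\mathrm{fix}(E)$ interchange $i$ and $w_i$ for each $i\in d$ and fix all other points. Let $p'\le p$ agree with $p$ except that $p'(w_i)=q'(i)$ for $i\in d$, and let $q''\le q'$ agree with $q'$ except that $q''(w_i)=p(i)$ for $i\in d$. We compare $q''$ with $\pi p'$. For $i\in d$ we have $(\pi p')(i)=p'(w_i)=q'(i)=q''(i)$ and $(\pi p')(w_i)=p'(i)=p(i)=q''(w_i)$. For $k\in E$ we have $(\pi p')(k)=p(k)\subseteq q(k)\subseteq q'(k)=q''(k)$. For every other $k$ we have $(\pi p')(k)=p(k)=q'(k)=q''(k)$. So $q''\le\pi p'$. By \eqref{eq:symmetry}, $\pi p'\Vdash\varphi(\pi\vec{\tau})$, and $\pi\vec{\tau}=\vec{\tau}$. Thus $q''$ forces both $\varphi(\vec{\tau})$ and $\neg\varphi(\vec{\tau})$, a contradiction.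
\end{proof}

We use the lemma in the following form: for a forced statement to be true, the condition need not lie in $G$; it only has to be correct on the support.

\begin{corollary}\label{cor:homog}
Let $E\in\mathcal{E}$ support the names $\vec{\tau}$, and let $p\in P^*$ satisfy $p\Vdash\varphi(\vec{\tau})$ and $p(i)\subset a_i$ for all $i\in E$. Then $V[G]\models\varphi(\vec{\tau}^{\,G})$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:generic}(d) there is $q\in G\cap P^*$ with $q{\restriction}E=p{\restriction}E$, and $q\Vdash\varphi(\vec{\tau})$ by Lemma~\ref{lem:homog}.
\end{proof}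

\section{The spaces $\omega^\omega$ and $\mathbb{R}^\omega$ are not sequential in $N$}\label{sec:baire}

We show that a sequence in $A$ that lies in $N$ uses only indices from one support, and that the points indexed by a support accumulate nowhere in $\omega^\omega$.

\begin{lemma}\label{lem:range}
If $f\in N$ and $f\colon\omega\to A$, then $f[\omega]\subseteq\{a_i:i\in E\}$ for some $E\in\mathcal{E}$.
\end{lemma}

\begin{proof}
Let $f=\dot{f}^G$ with $\dot{f}\in HS$ supported by $E$. Suppose that $f(n)=a_i$ with $i\notin E$, and let $p\in G\cap P^*$ force that $\dot{f}$ is a function and $\dot{f}(\check{n})=\dot{a}_i$. By condition (i) there is $w=(\emptyset,j)\notin E\cup\{i\}$ with $p(w)=\emptyset$. Let $p'\le p$ agree with $p$ except that $p'(w)=p(i)$, and let $\pi\in\mathrm{fix}(E)$ be the transposition of $i$ and $w$. Then $\pi p'=p'$ and $\pi\dot{f}=\dot{f}$, so by \eqref{eq:symmetry} the condition $p'$ forces $\dot{f}(\check{n})=\dot{a}_w$ as well as $\dot{f}(\check{n})=\dot{a}_i$, and hence $\dot{a}_i=\dot{a}_w$. But $p'$ has an extension whose values at $i$ and $w$ are incomparable, and this extension forces $\dot{a}_i\neq\dot{a}_w$.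
\end{proof}

\begin{lemma}\label{lem:discrete}
Let $E\in\mathcal{E}$ and $x\in\omega^\omega\cap V[G]$. There is $n$ such that $a_i\in[x{\restriction}n]$ for only finitely many $i\in E$.
\end{lemma}

\begin{proof}
In $V$ the tree $T_E$ has no infinite branch, so $\rho(t)=\sup\{\rho(t^\frown m)+1:t^\frown m\in T_E\}$ defines an ordinal-valued function on $T_E$ that strictly decreases along proper extensions. An infinite branch of $T_E$ in $V[G]$ would give an infinite decreasing sequence of ordinals. So there is $n$ with $x{\restriction}n\notin T_E$. Let $i\in E$ satisfy $x{\restriction}n\subset a_i$ and $s_i\subset a_i$. Then $s_i$ and $x{\restriction}n$ are comparable, and $x{\restriction}n\subseteq s_i$ is impossible, so $s_i$ is one of the finitely many proper initial segments of $x{\restriction}n$. By condition (i) there are finitely many such $i\in E$. By Lemma~\ref{lem:generic}(b) only finitely many $i$ fail to satisfy $s_i\subset a_i$.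
\end{proof}

\begin{proposition}\label{prop:baire}
In $N$, the set $A$ is sequentially closed and not closed, both in $\omega^\omega$ and in $\mathbb{R}^\omega$.
\end{proposition}

\begin{proof}
Work in $N$. Let $(x_k)$ be a sequence in $A$ converging to $x\in\omega^\omega$. Take $E$ as in Lemma~\ref{lem:range} and then $n$ as in Lemma~\ref{lem:discrete}. For large $k$ the point $x_k$ lies in the finite set $\{a_i:i\in E\}\cap[x{\restriction}n]$, which is closed, so $x\in A$. For each $t\in\omega^{<\omega}$, Lemma~\ref{lem:generic}(b) gives $j$ with $t\subset a_{(t,j)}$, so $A$ is dense in $\omega^\omega$. But $0^\infty\in V$, so $0^\infty\notin A$ by Lemma~\ref{lem:generic}(a), and $A$ is not closed in $\omega^\omega$. Finally, $\omega^\omega$ is a closed subspace of $\mathbb{R}^\omega$, because $\omega$ is closed and discrete in $\mathbb{R}$. Hence a limit in $\mathbb{R}^\omega$ of a sequence in $A$ lies in $\omega^\omega$, so in $A$, while $0^\infty$ lies in the closure of $A$ in $\mathbb{R}^\omega$.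
\end{proof}

\begin{remark}\label{rem:conditions}
Both conditions in Definition~\ref{def:E} are needed for Proposition~\ref{prop:baire}. The set $\{(0^n,0):n\in\omega\}$ satisfies (i) but not (ii); as a support it would put into the model the sequence $(a_{(0^n,0)})_n$, which converges to $0^\infty$ by Lemma~\ref{lem:generic}(b). The set $\{(\emptyset,j):j\in\omega\}$ satisfies (ii) but not (i); since every $p\in P^*$ has $p(\emptyset,j)=\emptyset$ for some $j$, for each $n$ there is by density a least $j_n$ with $0^n\subset a_{(\emptyset,j_n)}$, and $a_{(\emptyset,j_n)}\to0^\infty$. At the other extreme, if only finite supports were allowed, the proof of Lemma~\ref{lem:range} would show that every sequence in $A$ has finite range, and $2^\omega$ would not be sequential by Remark~\ref{rem:finite} applied to $e[A]$.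
\end{remark}

\section{The space $2^\omega$ is sequential in $N$}\label{sec:cantor}

Let $C\in N$ be a subset of $2^\omega$ with a name supported by $E$. The part $C\cap V[G_E]$ is well-orderable in $N$, so sequences can be extracted from it freely. It therefore suffices to show that this part is dense in $C$ when $C$ is sequentially closed.

\begin{lemma}\label{lem:main}
Let $C\in N$ be, in $N$, a sequentially closed subset of $2^\omega$, with a name $\dot{C}\in HS$ supported by $E\in\mathcal{E}$, and let $t\in2^{<\omega}$. If $C\cap[t]\neq\emptyset$, then $C\cap[t]\cap V[G_E]\neq\emptyset$.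
\end{lemma}

Starting from one point $z\in C\cap[t]$, we produce further points of $C$ by permuting coordinates outside $E$, and we arrange three things: longer and longer initial segments of the new points are known in $V[G_E]$; the coordinates used form a support, so that the sequence of new points lies in $N$; and, by compactness, a subsequence converges to a point of $V[G_E]$.

\subsection{The case of one coordinate}\label{sub:one}
Suppose that $E=\emptyset$ and $t=\emptyset$, and that $C$ contains a point $z=\dot{z}^G$ whose name $\dot{z}\in HS$ is supported by a singleton $\{i\}$. We find a point of $C$ in $V$.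

Let $p\in G\cap P^*$ force that $\dot{z}\in\dot{C}$ and that $\dot{z}$ is a function from $\omega$ to $2$, and put $v=p(i)$. In $V$ choose for each $n$ a condition $p_n\le p$ in $P^*$ with $p_n(i)\supseteq v^\frown n$ and a string $y_n\in2^n$ with $p_n\Vdash\check{y}_n\subset\dot{z}$. At most one $p_n$ belongs to $G$, since $a_i$ extends $v^\frown n$ for a single $n$. But $p_n(i)$ is the address of infinitely many coordinates: choose $r_n=(p_n(i),j_n)\neq i$ with $p(r_n)=s_{r_n}$. Then $p_n(i)=p(r_n)\subset a_{r_n}$ because $p\in G$. Let $\pi_n$ be the transposition of $i$ and $r_n$. It fixes $\dot{C}$, so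
\[
\pi_np_n\Vdash\pi_n\dot{z}\in\dot{C}\ \wedge\ \check{y}_n\subset\pi_n\dot{z}.
\]
The names in this statement are supported by $\{r_n\}$, and $(\pi_np_n)(r_n)=p_n(i)\subset a_{r_n}$. By Corollary~\ref{cor:homog} the point $z_n=(\pi_n\dot{z})^G$ lies in $C$ and extends $y_n$.

The set $R=\{r_n:n\in\omega\}$ belongs to $\mathcal{E}$. Its addresses $p_n(i)\supseteq v^\frown n$ are pairwise distinct, and the tree $T_R$ consists of the stem $v$ and, above each $v^\frown n$, the finite path leading to $p_n(i)$; so $T_R$ has no infinite branch. This is the purpose of the digit $n$: without it the strings $p_n(i)$ might increase along an infinite branch. By Lemma~\ref{lem:supports}(c) the sequence $(z_n)_n$ lies in $N$. In $V$ a subsequence of $(y_n{}^\frown0^\infty)_n$ converges to some $y\in2^\omega\cap V$. The corresponding subsequence of $(z_n)_n$ lies in $N$ and also converges to $y$, so $y\in C$.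

For a concrete instance let $C\supseteq e[A]$ and let $p$ force $\dot{z}=e(\dot{a}_i)$. Then $z_n=e(a_{r_n})$ begins with $0^{v(0)}1\cdots0^{v(|v|-1)}1\,0^n$, so the points $z_n$ converge to the point $0^{v(0)}1\cdots0^{v(|v|-1)}1\,0^\infty$ of $Q$, while the points $a_{r_n}\supset v^\frown n$ have no accumulation point in $\omega^\omega$. The same example shows where the argument breaks down if $2^\omega$ is replaced by $\omega^\omega$. For $C=A$ and $\dot{z}=\dot{a}_i$ every step works except the last: there $y_n\supseteq v^\frown n$ for $n>|v|$, and no subsequence converges.

The general case has two new features. The coordinates in $E$ cannot be moved, since $\dot{C}$ has to be fixed. So $p_n$ is useful only if it is correct on $E$; we let $p_n{\restriction}E$ run through a dense set, so that genericity provides enough useful $n$, and the limit is found in $V[G_E]$ instead of $V$. Secondly, $\dot{z}$ may depend on infinitely many coordinates outside $E$, and $p_n$ may strengthen $p$ at any finitely many of them. We append the digit $n$ at the first $n+1$ of these coordinates; conditions (i) and (ii) for the support of $\dot{z}$ take care of the others.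

\subsection{Proof of Lemma~\ref{lem:main}}
Let $z=\dot{z}^G\in C\cap[t]$ with $\dot{z}\in HS$. By Lemma~\ref{lem:supports}(a) and closure of $\mathcal{E}$ under unions, $\dot{z}$ has a support $F\supseteq E$. Fix $p\in G\cap P^*$ forcing that $\dot{z}\in\dot{C}$, that $\dot{z}$ is a function from $\omega$ to $2$, and that $\check{t}\subset\dot{z}$. Steps 1 and 2 take place in $V$.

\medskip
\noindent\emph{Step 1: the conditions $p_n$.} Enumerate $F\setminus E$ without repetitions as $(i_l)_{l<L}$, where $L\le\omega$. Since $P^*_E$ is countable, we can let $(u_n,m_n)_{n\in\omega}$ enumerate all pairs $(u,m)$ with $u\in P^*_E$, $u\le p{\restriction}E$ and $m\in\omega$. Let $p_n^0\in P^*$ be equal to $u_n$ on $E$, to $p(i_l)^\frown n$ at $i_l$ for $l\le n$ and $l<L$, and to $p$ elsewhere. Then $p_n^0\le p$. Choose $p_n\le p_n^0$ in $P^*$ and $y_n\in2^{m_n}$ with $p_n\Vdash\check{y}_n\subset\dot{z}$. Thus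
\begin{equation}\label{eq:pn}
p_n\le p,\qquad p_n{\restriction}E\le u_n,\qquad p_n(i_l)\supseteq p(i_l)^\frown n\ \text{ whenever }l\le n\text{ and }l<L .
\end{equation}
The set $d_n=\{i\in F\setminus E:p_n(i)\neq p(i)\}$ is finite, and $p(i)\subsetneq p_n(i)$ for $i\in d_n$.

\medskip
\noindent\emph{Step 2: the new coordinates.} For each $n$ choose pairwise distinct coordinates $r_{n,i}\in I\setminus F$, $i\in d_n$, with
\begin{equation}\label{eq:r}
s_{r_{n,i}}=p_n(i)\qquad\text{and}\qquad p(r_{n,i})=s_{r_{n,i}} .
\end{equation}
This is possible: for $s=p_n(i)$, all but finitely many $(s,j)$ lie outside $F$ by condition (i), and all but finitely many satisfy $p(s,j)=s$. Let $R=\{r_{n,i}:n\in\omega,\ i\in d_n\}$. We claim that $R\in\mathcal{E}$. Both conditions follow from one finiteness statement: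
\begin{equation}\label{eq:finite}
\text{for each }v\in\omega^{<\omega}\text{ the set }\{(n,l):i_l\in d_n,\ p(i_l)\subsetneq v\subseteq p_n(i_l)\}\text{ is finite.}
\end{equation}
Indeed, the map $i\mapsto s_i$ is finite-to-one on $F$ by condition (i), and $p(i)=s_i$ for all but finitely many $i$, so $i\mapsto p(i)$ is finite-to-one on $F$. Hence only finitely many $l$ satisfy $p(i_l)\subsetneq v$. Fix such an $l$ and let $v\subseteq p_n(i_l)$. If $n\ge l$, then \eqref{eq:pn} gives $n=p_n(i_l)(|p(i_l)|)=v(|p(i_l)|)$. So $n$ takes at most $l+1$ values, which proves \eqref{eq:finite}.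

Condition (i) for $R$: if $r_{n,i_l}$ has address $s$, then $p(i_l)\subsetneq p_n(i_l)=s$, so $(n,l)$ belongs to the finite set in \eqref{eq:finite} for $v=s$.

Condition (ii) for $R$: suppose that $b$ is an infinite branch of $T_R$. The tree $T'=\{v:v\subseteq p(i)\text{ for some }i\in F\}$ is contained in the union of $T_F$ and a finite set, so it has no infinite branch by condition (ii) for $F$. Pick $k$ with $v=b{\restriction}k\notin T'$. If the address $p_n(i_l)$ of $r_{n,i_l}$ extends $v$, then $p(i_l)$ and $v$ are initial segments of $p_n(i_l)$, and $v\subseteq p(i_l)$ is impossible because $v\notin T'$; so $p(i_l)\subsetneq v$. By \eqref{eq:finite} only finitely many addresses of members of $R$ extend $v$. But for every $k'\ge k$ some such address extends $b{\restriction}k'$, so their lengths are unbounded, a contradiction.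

Thus $R\in\mathcal{E}$ and $F\cup R\in\mathcal{E}$.

\medskip
\noindent\emph{Step 3: the points $z_n$.} Let $\pi_n\in\mathcal{G}$ interchange $i$ and $r_{n,i}$ for each $i\in d_n$ and fix all other points. Since $d_n\subseteq F\setminus E$ and $R\cap F=\emptyset$, we have $\pi_n\in\mathrm{fix}(E)$, and $\pi_n$ fixes $F\setminus d_n$ pointwise. Put $z_n=(\pi_n\dot{z})^G$. By Lemma~\ref{lem:supports}(b) the name $\pi_n\dot{z}\in HS$ is supported by $\pi_n[F]$, and $E\subseteq\pi_n[F]\subseteq F\cup R$. The sequence of names $(\pi_n\dot{z})_n$ lies in $V$, so $(z_n)_{n\in\omega}\in N$ by Lemma~\ref{lem:supports}(a),(c).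

Let
\[
M=\{n:p_n{\restriction}E\in G_E\}=\{n:p_n(i)\subset a_i\text{ for all }i\in E\}\in V[G_E].
\]
We claim that $z_n\in C\cap[t]$ and $y_n\subset z_n$ for $n\in M$. Since $p_n\le p$ and $\pi_n\dot{C}=\dot{C}$, by \eqref{eq:symmetry}
\[
\pi_np_n\Vdash\pi_n\dot{z}\in\dot{C}\ \wedge\ \check{t}\subset\pi_n\dot{z}\ \wedge\ \check{y}_n\subset\pi_n\dot{z}.
\]
All names here are supported by $\pi_n[F]$. By Corollary~\ref{cor:homog} it suffices to check that $\pi_np_n$ is correct on $\pi_n[F]$, that is, $p_n(i)\subset a_{\pi_n(i)}$ for all $i\in F$. There are three cases.
\begin{itemize}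
\item If $i\in E$, then $\pi_n(i)=i$ and $p_n(i)\subset a_i$ because $n\in M$.
\item If $i\in d_n$, then $\pi_n(i)=r_{n,i}$, and $p_n(i)=p(r_{n,i})\subset a_{r_{n,i}}$ by \eqref{eq:r} and $p\in G$.
\item If $i\in F\setminus(E\cup d_n)$, then $\pi_n(i)=i$ and $p_n(i)=p(i)\subset a_i$ because $p\in G$.
\end{itemize}

\medskip
\noindent\emph{Step 4: the limit.} Fix $m\in\omega$. For every $u\le p{\restriction}E$ in $P^*_E$ there is $n$ with $(u_n,m_n)=(u,m)$, and $p_n{\restriction}E\le u$ by \eqref{eq:pn}. So the set $\{p_n{\restriction}E:m_n=m\}\in V$ is dense below $p{\restriction}E\in G_E$, and by Lemma~\ref{lem:generic}(d) it meets $G_E$. Hence $\{m_n:n\in M\}=\omega$, and for every $k$ there are infinitely many $n\in M$ with $m_n\ge k$.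

Work in $V[G_E]\models\mathbf{ZFC}$, which contains $M$ and $(m_n,y_n)_n$. Choose an increasing sequence in $M$ whose $k$-th term $n$ satisfies $m_n\ge k$, and use compactness of $2^\omega$ to thin it out to a sequence $n_0<n_1<\cdots$ such that $y_{n_k}{}^\frown0^\infty$ converges to some $y\in2^\omega\cap V[G_E]$. Still $m_{n_k}\ge k$. For fixed $j$ and all large $k$ we have $k\ge j$ and $z_{n_k}{\restriction}j=y_{n_k}{\restriction}j=y{\restriction}j$. So $z_{n_k}\to y$. The sequence $(n_k)_k$ and the point $y$ lie in $N$ by Lemma~\ref{lem:inner}, hence $(z_{n_k})_k\in N$. As $C$ is sequentially closed in $N$ and $[t]$ is closed, $y\in C\cap[t]\cap V[G_E]$. \qed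

\subsection{Proof of Theorem~\ref{thm:main}}
By Proposition~\ref{prop:baire}, neither $\omega^\omega$ nor $\mathbb{R}^\omega$ is sequential in $N$. By Lemma~\ref{lem:cantor} applied in $N$, it remains to show that $2^\omega$ is sequential in $N$. Work in $N$. Let $C\subseteq2^\omega$ be sequentially closed, with a name in $HS$ supported by $E$, and let $x\in\overline{C}$. The set $W=2^\omega\cap V[G_E]$ and a well-ordering of it are elements of $V[G_E]\subseteq N$. For each $n$ the set $C\cap[x{\restriction}n]$ is nonempty, so it meets $W$ by Lemma~\ref{lem:main}; let $x_n$ be the least element of $W\cap C\cap[x{\restriction}n]$. Then $(x_n)_n$ is a sequence in $C$ converging to $x$, so $x\in C$. Thus $C$ is closed.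

For the last assertion, recall that the consistency of $\mathbf{ZF}$ implies that of $\mathbf{ZFC}$, and apply the first part. \qed

\section{Polish spaces}\label{sec:polish}

We work in $\mathbf{ZF}$. For a nonempty Polish space $X$ we fix a complete metric $d$ and a dense sequence $(x_k)_{k\in\omega}$. We write $B(x,r)$ for open balls and $\bar{B}(x,r)=\{y:d(x,y)\le r\}$. The balls $B(x_k,q)$ with $q\in\mathbb{Q}^+$ form a countable base. The arguments below are recursive constructions in which every choice has to be made by a rule; the following selector supplies the rule for closed sets.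

\begin{lemma}\label{lem:selector}
Let $X$ be a nonempty Polish space. There is a function $c$ with $c(F)\in F$ for every nonempty closed set $F\subseteq X$. Every nonempty closed set $F\subseteq X$ has a dense sequence.
\end{lemma}

\begin{proof}
Define $k_n$ recursively as the least index with $F\cap\bigcap_{j\le n}B(x_{k_j},2^{-j})\neq\emptyset$. It exists: if $y$ is a point of $F\cap\bigcap_{j<n}B(x_{k_j},2^{-j})$, some $x_k$ has distance less than $2^{-n}$ from $y$. Consecutive balls meet, so $d(x_{k_n},x_{k_{n+1}})<2^{-n}+2^{-n-1}$ and the sequence $(x_{k_n})_n$ has a limit $c(F)$. Since $d(x_{k_n},F)<2^{-n}$ and $F$ is closed, $c(F)\in F$. For the second statement, enumerate the pairs $(k,q)\in\omega\times\mathbb{Q}^+$ and take the point $c(F\cap\bar{B}(x_k,q))$ if this set is nonempty and $c(F)$ otherwise. If $y\in F$ and $d(x_k,y)<q$, the point assigned to $(k,q)$ is within $2q$ of $y$.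
\end{proof}

\subsection{The $\sigma$-compact case}
For $\mathbb{R}$ we used in Lemma~\ref{lem:cantor} that every point has a compact neighborhood. A $\sigma$-compact space such as $\mathbb{Q}$ need not have this property, and the selector replaces it.

\begin{proof}[Proof of Theorem~\ref{thm:polish}(1)]
Let $X=\bigcup_nK_n$ be a nonempty Polish space with all $K_n$ compact, and let $A\subseteq X$ be sequentially closed. Each $K_n$ is second-countable, compact and Hausdorff, hence sequential by Theorem~\ref{thm:compact}. So $A\cap K_n$ is closed in $K_n$, and closed in $X$ by Lemma~\ref{lem:basic}(c). Let $x\in\overline{A}$. For each $m$ the set $A\cap\bar{B}(x,2^{-m})$ is nonempty; let $n(m)$ be least such that $D_m=A\cap K_{n(m)}\cap\bar{B}(x,2^{-m})$ is nonempty. Each $D_m$ is closed, $c(D_m)\in A$ and $c(D_m)\to x$. Hence $x\in A$.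
\end{proof}

\subsection{Polish spaces as open images of $\omega^\omega$}
Sequentiality passes to images under open continuous maps, so the next lemma transfers it from $\omega^\omega$ to all Polish spaces.

\begin{lemma}\label{lem:open}
Every nonempty Polish space $X$ is the image of $\omega^\omega$ under an open continuous map.
\end{lemma}

\begin{proof}
Fix an enumeration of $\omega\times\mathbb{Q}^+$. We define nonempty open sets $U_s$, $s\in\omega^{<\omega}$, starting with $U_\emptyset=X$. Given $U_s$, call a pair $(l,q)$ admissible if $q\le2^{-|s|-1}$ and $\bar{B}(x_l,q)\subseteq U_s$. Every $y\in U_s$ lies in $B(x_l,q)$ for an admissible pair: take $r$ with $B(y,r)\subseteq U_s$, a rational $q\le\min(r/3,2^{-|s|-1})$ and $l$ with $d(x_l,y)<q$. If $(l,q)$ is admissible, so is $(l,q')$ for $q'<q$; hence there are infinitely many admissible pairs. For the $k$-th of them, $(l,q)$, put $U_{s^\frown k}=B(x_l,q)$, $D_{s^\frown k}=\bar{B}(x_l,q)$ and $c_{s^\frown k}=x_l$. Then $U_{s^\frown k}\subseteq D_{s^\frown k}\subseteq U_s=\bigcup_{k'}U_{s^\frown k'}$, and $D_{s^\frown k}$ has diameter at most $2^{-|s|}$.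

Let $\xi\in\omega^\omega$. The centers $c_{\xi\restriction m}$ with $m>n$ lie in $D_{\xi\restriction(n+1)}$, so they form a Cauchy sequence whose limit $f(\xi)$ lies in $D_{\xi\restriction(n+1)}\subseteq U_{\xi\restriction n}$ for every $n$. As the diameters tend to $0$, $f(\xi)$ is the only point of $\bigcap_nU_{\xi\restriction n}$, and $d(f(\xi),f(\eta))\le2^{-n}$ when $\xi{\restriction}(n+1)=\eta{\restriction}(n+1)$; so $f$ is continuous. We have $f[[s]]\subseteq U_s$. Conversely, for $y\in U_s$ extend $s$ recursively, choosing each time the least next digit whose set $U$ contains $y$; this gives $\xi\in[s]$ with $y\in\bigcap_nU_{\xi\restriction n}$, so $y=f(\xi)$. Thus $f[[s]]=U_s$ for all $s$, which shows that $f$ is open and, with $s=\emptyset$, surjective.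
\end{proof}

\subsection{Closed copies of $\omega^\omega$}
In the other direction we need Hurewicz's theorem, with a proof in $\mathbf{ZF}$.

\begin{proposition}\label{prop:hurewicz}
A Polish space $X$ that is not $\sigma$-compact has a closed subspace homeomorphic to $\omega^\omega$.
\end{proposition}

\begin{proof}
The space $X$ is nonempty. We find a closed set $F$ that is nowhere locally compact, show that each nonempty relatively open piece of $F$ contains an infinite uniformly separated sequence, and place a tree of small balls around such sequences. Uniform separation is what makes the image closed.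

\medskip
\noindent\emph{Step 1: a nonempty closed set $F$ such that $\overline{F\cap U}$ is not compact for any open $U$ meeting $F$.} Let $(B_n)_n$ enumerate a countable base. One would like to remove all $B_n$ that are covered by a sequence of compact sets, but to cover their union one would have to choose such a sequence for each $n$. Instead we remove only sets with a canonical compact cover, and iterate. For $\alpha<\omega_1$ define
\[
F_0=X,\qquad F_{\alpha+1}=F_\alpha\setminus\bigcup\{B_n:\overline{F_\alpha\cap B_n}\text{ is compact}\},\qquad F_\lambda=\bigcap_{\alpha<\lambda}F_\alpha\ \ (\lambda\text{ limit}).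
\]
All $F_\alpha$ are closed. If $F_{\alpha+1}\neq F_\alpha$, let $n(\alpha)$ be the least $n$ such that $B_n\cap F_\alpha\neq\emptyset$ and $\overline{F_\alpha\cap B_n}$ is compact. For $\alpha<\beta$ we have $B_{n(\alpha)}\cap F_\beta=\emptyset$ and $B_{n(\beta)}\cap F_\beta\neq\emptyset$, so $\alpha\mapsto n(\alpha)$ is injective where defined. Since $\omega_1$ does not inject into $\omega$, there is a least $\alpha^*$ with $F_{\alpha^*+1}=F_{\alpha^*}$. Put $F=F_{\alpha^*}$.

If $x\notin F$, the least $\beta$ with $x\notin F_\beta$ is neither $0$ nor a limit, so $\beta=\alpha+1$ with $\alpha<\alpha^*$, and $x\in F_\alpha\cap B_n$ for some $n$ with $\overline{F_\alpha\cap B_n}$ compact. The map $(\alpha,n)\mapsto(n(\alpha),n)$ injects $\alpha^*\times\omega$ into $\omega\times\omega$, so these compact sets, padded with $\emptyset$, form a sequence covering $X\setminus F$. As $X$ is not $\sigma$-compact, $F\neq\emptyset$. Let $U$ be an open set meeting $F$, and take $B_n\subseteq U$ meeting $F$. If $\overline{F\cap U}$ were compact, so would be its closed subset $\overline{F\cap B_n}$, and then $F_{\alpha^*+1}\neq F_{\alpha^*}$.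

\medskip
\noindent\emph{Step 2: separated sequences.} Let $(f_k)_k$ be a dense sequence in $F$ (Lemma~\ref{lem:selector}). For an open set $U$ meeting $F$ and $m\in\omega$ define $S(U,m)\subseteq\omega$ recursively: $k\in S(U,m)$ if and only if $f_k\in U$ and $d(f_k,f_{k'})\ge2^{-m}$ for all $k'<k$ in $S(U,m)$. We claim that $S(U,m)$ is infinite for some $m$.

Suppose not, and let $Y=\overline{F\cap U}$. Every $f_k\in U$ is at distance less than $2^{-m}$ from some $f_{k'}$ with $k'\in S(U,m)$, and the points $f_k\in U$ are dense in $Y$ because $U$ is open. So $Y$ is contained in the closed set $\bigcup_{k\in S(U,m)}\bar{B}(f_k,2^{-m})$, for every $m$. Consider a cover of $Y$ by open sets with no finite subcover. Recursively let $k_m$ be the least element of $S(U,m)$ such that $Y_m=Y\cap\bigcap_{j\le m}\bar{B}(f_{k_j},2^{-j})$ is not covered by finitely many members; it exists because a finite union of finitely covered sets is finitely covered. Each $Y_m$ is nonempty, so $d(f_{k_m},f_{k_{m+1}})\le2^{-m}+2^{-m-1}$, and $(f_{k_m})_m$ converges to a point $y\in Y$. A member of the cover that contains $y$ contains $\bar{B}(f_{k_m},2^{-m})\supseteq Y_m$ for large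 $m$, a contradiction. Hence $Y$ is compact, contrary to Step 1.

\medskip
\noindent\emph{Step 3: the embedding.} We define open sets $U_s$ meeting $F$ and closed sets $D_s\supseteq U_s$, starting with $U_\emptyset=D_\emptyset=X$. Given $U_s$, let $m$ be least with $S(U_s,m)$ infinite, put $\varepsilon_s=2^{-m}$, and let $x_{s,k}=f_{k'}$ for the $k$-th element $k'$ of $S(U_s,m)$. The points $x_{s,k}\in F\cap U_s$ have mutual distances at least $\varepsilon_s$. Let $\delta_{s,k}$ be the largest number $2^{-j}$, $j\in\omega$, with $2^{-j}\le\min(\varepsilon_s/4,2^{-|s|})$ and $\bar{B}(x_{s,k},2^{-j})\subseteq U_s$, and put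
\[
U_{s^\frown k}=B(x_{s,k},\delta_{s,k}),\qquad D_{s^\frown k}=\bar{B}(x_{s,k},\delta_{s,k}).
\]
Then $D_{s^\frown k}\subseteq U_s\subseteq D_s$, the diameter of $D_{s^\frown k}$ is at most $2^{1-|s|}$, and for $k\neq k'$ the sets $D_{s^\frown k}$ and $D_{s^\frown k'}$ have distance at least $\varepsilon_s-2\varepsilon_s/4=\varepsilon_s/2$. If $s\neq s'$ have the same length and first differ at position $n$, then $D_s\subseteq D_{s\restriction(n+1)}$ and $D_{s'}\subseteq D_{s'\restriction(n+1)}$, so $D_s\cap D_{s'}=\emptyset$.

For $\xi\in\omega^\omega$ the centers $x_{\xi\restriction n,\xi(n)}$ form a Cauchy sequence, and its limit $h(\xi)$ is the only point of $\bigcap_nD_{\xi\restriction n}$. The bound on diameters makes $h$ continuous, and disjointness makes it injective. Let $Z=h[\omega^\omega]$. Then $h[[s]]=Z\cap U_s$: if $s\subset\xi$, then $h(\xi)\in D_{\xi\restriction(|s|+1)}\subseteq U_s$; and if $h(\xi)\in U_s$, then $h(\xi)\in D_s\cap D_{\xi\restriction|s|}$, so $s\subset\xi$. Hence $h$ maps open sets to relatively open subsets of $Z$ and is a homeomorphism onto $Z$.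

\medskip
\noindent\emph{Step 4: $Z$ is closed.} Let $y\in\overline{Z}$. We define recursively $s_0\subset s_1\subset\cdots$ with $|s_n|=n$ and open neighborhoods $W_n$ of $y$ with $W_n\cap Z\subseteq D_{s_n}$, starting with $s_0=\emptyset$ and $W_0=X$. Given $s_n$ and $W_n$, put $W_{n+1}=W_n\cap B(y,\varepsilon_{s_n}/8)$. If $h(\xi)\in W_{n+1}$, then $h(\xi)\in D_{s_n}\cap D_{\xi\restriction n}$, so $s_n\subset\xi$ and $h(\xi)\in D_{s_n{}^\frown\xi(n)}$. The set $W_{n+1}$ has diameter at most $\varepsilon_{s_n}/4$, so it meets $D_{s_n{}^\frown k}$ for at most one $k$, and for at least one $k$ because $W_{n+1}\cap Z\neq\emptyset$. With this $k$ put $s_{n+1}=s_n{}^\frown k$; then $W_{n+1}\cap Z\subseteq D_{s_{n+1}}$. Since $W_n$ is an open neighborhood of $y\in\overline{Z}$, we have $y\in\overline{W_n\cap Z}\subseteq D_{s_n}$ for all $n$. Hence $y=h(\bigcup_ns_n)\in Z$.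
\end{proof}

\subsection{The equivalences and the dichotomy}

\begin{proof}[Proof of Theorem~\ref{thm:polish}(2)]
(a)$\Rightarrow$(b). The space $\omega^\omega$ is closed in $\mathbb{R}^\omega$; apply Lemma~\ref{lem:basic}(a).

(b)$\Rightarrow$(c). Let $X$ be a nonempty Polish space, let $f\colon\omega^\omega\to X$ be as in Lemma~\ref{lem:open}, and let $A\subseteq X$ be sequentially closed. Then $f^{-1}[A]$ is sequentially closed by Lemma~\ref{lem:basic}(b), hence closed by (b). Since $f$ is surjective and open, $X\setminus A=f[\omega^\omega\setminus f^{-1}[A]]$ is open.

(c)$\Rightarrow$(a). The space $\mathbb{R}^\omega$ is Polish: the metric $\sum_n2^{-n}\min(1,|x(n)-y(n)|)$ is complete and induces the product topology, and the eventually zero sequences of rationals are dense.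

(c)$\Rightarrow$(d). The space $\omega^\omega$ is Polish, being a closed subspace of $\mathbb{R}^\omega$ in which the eventually zero sequences are dense. It is not $\sigma$-compact. Let $(K_n)_n$ be a sequence of compact subsets. The open sets $\{\xi:\xi(n)=k\}$, $k\in\omega$, cover $K_n$, so $\{\xi(n):\xi\in K_n\}$ is finite. Put $g(n)=1+\max\{\xi(n):\xi\in K_n\}$ if $K_n\neq\emptyset$ and $g(n)=0$ otherwise. Then $g$ lies in no $K_n$.

(d)$\Rightarrow$(b). A sequential Polish space that is not $\sigma$-compact has a closed subspace homeomorphic to $\omega^\omega$ by Proposition~\ref{prop:hurewicz}, and this subspace is sequential by Lemma~\ref{lem:basic}(a).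
\end{proof}

The dichotomy follows: if $\mathbb{R}$ is sequential and (c) fails, then (d) fails, so no Polish space that is not $\sigma$-compact is sequential, while all $\sigma$-compact ones are by part (1). This completes the proof of Theorem~\ref{thm:polish}. In the model $N$ of Theorem~\ref{thm:main} the space $\mathbb{R}$ is sequential and (b) fails; so in $N$ a Polish space is sequential if and only if it is $\sigma$-compact.

\begin{thebibliography}{9}

\bibitem{Jech}
Jech, \emph{The Axiom of Choice}.

\bibitem{KW}
Kyriakos Keremedis and Eliza Wajch, \emph{On Loeb and sequential spaces in $\mathbf{ZF}$}, arXiv:1904.06774 (2019).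

\end{thebibliography}
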